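\title{The $p$-adic dimensions of an object and of its dual}

\begin{abstract}
Let $\mathcal C$ be a symmetric tensor category over an algebraically closed field of characteristic $p>0$. We show that $S^iX$ and $S^iX^*$, and likewise $\wedge^iX$ and $\wedge^iX^*$, can have different dimensions. Consequently $(S^iX)^*$ and $S^iX^*$ need not have the same class in the Grothendieck group, and the $p$-adic dimensions of $X$ and $X^*$ need not agree. This happens first in degree $i=p$ for $p>2$ and $i=4$ for $p=2$, and then in every larger degree. For $p>2$ and $\mathcal C$ finite, invariance of the $p$-adic dimensions under duality is equivalent to Frobenius exactness. The method is to express the kernel and cokernel of the norm map $S^iX\to(S^iX^*)^*$ as Tate cohomology of the symmetric group and to compute them by dimension shifting.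
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Fix a prime $p$ and an algebraically closed field $\mathbf k$ of characteristic $p$. A \emph{symmetric tensor category} over $\mathbf k$ is a $\mathbf k$-linear abelian rigid symmetric monoidal category $\mathcal C$ in which objects have finite length, Hom spaces are finite-dimensional, $\otimes$ is bilinear and exact in each variable, and $\operatorname{End}(\mathbf 1)=\mathbf k$. It is \emph{finite} if it has enough projectives and finitely many simple objects. The braiding $c$ gives an action of $S_i$ on $X^{\otimes i}$, in which the simple transposition $s_j$ acts by $c_{X,X}$ on the factors $j,j+1$. The categorical dimension $\dim X=\operatorname{ev}_X\circ c_{X,X^*}\circ\operatorname{coev}_X$ lies in $\mathbb F_p\subset\mathbf k$; it is multiplicative, additive on exact sequences, so that it factors through the Grothendieck group $\operatorname{Gr}(\mathcal C)$, and $\dim X^*=\dim X$.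

Let $TX=\bigoplus_{n\ge0}X^{\otimes n}$ and $c=c_{X,X}$. The symmetric algebra $SX$ is the quotient of $TX$ by the two-sided ideal generated by $\operatorname{im}(1-c)\subset X\otimes X$, and the exterior algebra $\wedge X$ is the quotient by the ideal generated by $\ker(1-c)$. Since $\otimes$ is exact, the components of degree $i$ are
\begin{equation}\label{eq:powers}
S^iX=X^{\otimes i}\Big/\sum_j\operatorname{im}(1-s_j),\qquad \wedge^iX=X^{\otimes i}\Big/\sum_j\ker(1-s_j).
\end{equation}
Thus $S^iX=(X^{\otimes i})_{S_i}$ is the object of coinvariants. For $p>2$ we have $\ker(1-c)=\operatorname{im}(1+c)$, so $\wedge^iX=(\operatorname{sgn}\otimes X^{\otimes i})_{S_i}$. For $p=2$ there is no such description, and the definition is used as stated.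

For a $p$-adic integer $t=\sum_{k\ge0}t_kp^k$ with digits $t_k\in\{0,\dots,p-1\}$ put
\[(1+z)^t=\prod_{k\ge0}(1+z^{p^k})^{t_k}\in\mathbb F_p[[z]].\]
This series determines $t$, and for $t\in\mathbb Z_{\ge0}$ it is the usual power, because $(1+z)^{p^k}=1+z^{p^k}$. It is known that for every $X\in\mathcal C$ there are unique $p$-adic integers $\operatorname{Dim}_+X$ and $\operatorname{Dim}_-X$, the \emph{$p$-adic dimensions} of $X$, such that
\[\sum_{j\ge0}\dim(S^jX)z^j=(1-z)^{-\operatorname{Dim}_+X},\qquad \sum_{j\ge0}\dim(\wedge^jX)z^j=(1+z)^{\operatorname{Dim}_-X}.\]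
For a vector space of dimension $n$ both equal $n$, whereas $\dim$ remembers only $n$ modulo $p$. The $p$-adic dimensions thus recover, from the dimensions of all symmetric or exterior powers, information that $\dim$ loses, and it is natural to ask which properties of $\dim$ they share. The following question was posed in \cite{EHO}.

\begin{quote}
(1) Do $(S^iX)^*$ and $S^iX^*$ always define the same class in $\operatorname{Gr}(\mathcal C)$? Do $(\wedge^iX)^*$ and $\wedge^iX^*$?

(2) Is $\dim S^iX=\dim S^iX^*$ and $\dim\wedge^iX=\dim\wedge^iX^*$ for all $i$? In other words, is $\operatorname{Dim}_\pm X=\operatorname{Dim}_\pm X^*$?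
\end{quote}

A positive answer to (1) would imply one to (2), since $\dim(S^iX)^*=\dim S^iX$.

\subsection{The norm map and the natural guess}

Let $\Gamma^iX=(X^{\otimes i})^{S_i}$ be the object of invariants. Duality exchanges coinvariants and invariants, so $(S^iX^*)^*\cong\Gamma^iX$, and for symmetric powers the question compares $S^iX$ with $\Gamma^iX$. The endomorphism $\sum_{\sigma\in S_i}\sigma$ of $X^{\otimes i}$ induces the \emph{norm map} $\mathsf N\colon S^iX\to\Gamma^iX$, and
\[[S^iX]-[\Gamma^iX]=[\ker\mathsf N]-[\operatorname{coker}\mathsf N].\]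
If $i<p$, then $i!$ is invertible and $\mathsf N$ is an isomorphism. Let $i=p$ and let $X$ be a vector space with basis $x_1,\dots,x_n$. The norm sends the monomial $x_1^{a_1}\cdots x_n^{a_n}$ to $a_1!\cdots a_n!$ times the corresponding orbit sum. So $\ker\mathsf N$ is spanned by the $x_j^p$ and $\operatorname{coker}\mathsf N$ by the $x_j^{\otimes p}$: the norm is no longer invertible, but kernel and cokernel cancel.

Two further observations point toward a positive answer. If $\mathcal C$ has a symmetric tensor functor to vector spaces, then $X$ and $X^*$ have isomorphic images and (2) holds. And for a cyclic group $\langle g\rangle$ acting on an object $M$, invariants and coinvariants are the kernel and cokernel of the single endomorphism $g-1$, so they have the same class in $\operatorname{Gr}(\mathcal C)$; the Sylow $p$-subgroup of $S_p$ is cyclic. Nevertheless the answer is negative.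

\subsection{Results}

Throughout, $q=p$ if $p>2$ and $q=4$ if $p=2$.

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(a)] For $p>2$ there are a finite symmetric tensor category and an object $E$ with an exact sequence $0\to\mathbf 1\to S^pE\to(S^pE^*)^*\to0$.
\item[(b)] For $p=2$ there are a finite symmetric tensor category and an object $E$ with an exact sequence $0\to S^4E\to(S^4E^*)^*\to\mathbf 1\to0$; moreover $\wedge E=SE$ and $\wedge E^*=SE^*$.
\item[(c)] For every $p$, with $i=q$, each of the equalities $[(S^iX)^*]=[S^iX^*]$, $[(\wedge^iX)^*]=[\wedge^iX^*]$, $\dim S^iX=\dim S^iX^*$, $\dim\wedge^iX=\dim\wedge^iX^*$, $\operatorname{Dim}_+X=\operatorname{Dim}_+X^*$, $\operatorname{Dim}_-X=\operatorname{Dim}_-X^*$ fails in general.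
\end{enumerate}
\end{theorem}

So both parts of the question have a negative answer, for $S$ and for $\wedge$, in every characteristic. The degree $q$ is the smallest possible, and no larger degree is safe.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(a)] For all $\mathcal C$, all $X\in\mathcal C$ and all $i<q$ we have $[(S^iX)^*]=[S^iX^*]$ and $(\wedge^iX)^*\cong\wedge^iX^*$. Hence $\operatorname{Dim}_\pm X\equiv\operatorname{Dim}_\pm X^*\pmod q$.
\item[(b)] For every $i\ge q$ there is an $X$ with $\dim S^iX\ne\dim S^iX^*$, and there is an $X$ with $\dim\wedge^iX\ne\dim\wedge^iX^*$.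
\item[(c)] The values of $\operatorname{Dim}_+X-\operatorname{Dim}_+X^*$, over all $\mathcal C$ and $X$, are dense in $q\mathbb Z_p$; likewise for $\operatorname{Dim}_-$.
\end{enumerate}
\end{theorem}

For $p>2$ we can say exactly which finite categories contain a counterexample. The Verlinde category $\operatorname{Ver}_p$ is recalled in Section~\ref{sec:background}, and Frobenius exactness is defined in Section~\ref{subsec:frobenius}.

\begin{theorem}\label{thm:C}
Let $p>2$ and let $\mathcal C$ be a finite symmetric tensor category. The following are equivalent: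
\begin{enumerate}
\item[(1)] $\mathcal C$ is Frobenius exact;
\item[(2)] there is a symmetric tensor functor $\mathcal C\to\operatorname{Ver}_p$;
\item[(3)] $\operatorname{Dim}_+X=\operatorname{Dim}_+X^*$ for all $X\in\mathcal C$;
\item[(4)] $\operatorname{Dim}_-X=\operatorname{Dim}_-X^*$ for all $X\in\mathcal C$;
\item[(5)] $\dim S^pX=\dim S^pX^*$ for all $X\in\mathcal C$;
\item[(6)] $\dim\wedge^pX=\dim\wedge^pX^*$ for all $X\in\mathcal C$.
\end{enumerate}
\end{theorem}

The kernel and cokernel of the norm are the Tate cohomology objects $\widehat H^{-1}$ and $\widehat H^0$ of $S_i$ with coefficients in $X^{\otimes i}$. For a quotient $E=P/A$ in which the powers of $P$ carry no cohomology, these are the groups $H^{i-1}$ and $H^i$ of $S_i$ with coefficients in $\operatorname{sgn}\otimes A^{\otimes i}$, and two consecutive cohomology groups of a symmetric group have no reason to be of the same size. Section~\ref{sec:three} shows this mechanism by hand for $p=3$. Section~\ref{sec:tate} sets up Tate cohomology, Section~\ref{sec:odd} proves Theorems~\ref{thm:A}(a) and~\ref{thm:C},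 Section~\ref{sec:two} proves Theorem~\ref{thm:A}(b), and Section~\ref{sec:dimensions} deduces Theorems~\ref{thm:A}(c) and~\ref{thm:B}.

\section{A divided power in degree three}\label{sec:three}

Let $p=3$, let $\mathcal C$ be finite and let $Q_0$ be a projective generator. An \emph{element} of an object $Y$ is a morphism $Q_0\to Y$. The functor $\operatorname{Hom}(Q_0,-)$ is exact and faithful, so kernels, images and sums of subobjects may be computed on elements.

Let $\eta\colon\mathbf 1\to P$ be a monomorphism with cokernel $\pi\colon P\to E$, and suppose that the norm $\mathsf N_P\colon S^3P\to\Gamma^3P$ is an isomorphism. For vector spaces this is impossible, since $\mathsf N_P(\eta^3)=6\,\eta^{\otimes3}=0$ while $\eta^3\ne0$; Section~\ref{sec:odd} produces categories in which it holds for every projective $P$. The morphism $\eta^{\otimes3}\colon\mathbf 1\to P^{\otimes3}$ is $S_3$-invariant, so we can form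
\[\eta^{[3]}=\mathsf N_P^{-1}\circ\eta^{\otimes3}\colon\mathbf 1\to S^3P,\]
which plays the role of $\eta^3/3!$.

\begin{proposition}\label{prop:three}
The image of $\eta^{[3]}$ in $S^3E$ is nonzero and is killed by $\mathsf N_E$. Hence $\ker\mathsf N_E$ contains a copy of $\mathbf 1$.
\end{proposition}

\begin{proof}
The norm is natural, so $\mathsf N_E\circ S^3\pi\circ\eta^{[3]}=\pi^{\otimes3}\eta^{\otimes3}=0$.

The kernel of $\pi^{\otimes3}$ is the sum of $\eta\otimes P\otimes P$, $P\otimes\eta\otimes P$ and $P\otimes P\otimes\eta$, which have the same image in the coinvariants. So $\ker S^3\pi$ is the image of $\eta\otimes P\otimes P$. For an element $x$ of $P\otimes P$, summing over the cosets of $\langle(23)\rangle$ gives $\mathsf N_P(\eta\otimes x)=\tau(x+cx)$, where for an element $y$ of $\Gamma^2P$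
\[\tau(y)=\eta_1y_{23}+\eta_2y_{13}+\eta_3y_{12},\]
the subscripts indicating tensor positions. Suppose $S^3\pi\circ\eta^{[3]}=0$ and choose $0\ne a\in\operatorname{Hom}(Q_0,\mathbf 1)$. Then $\eta^{\otimes3}a=\tau(y)$ for some element $y$ of $\Gamma^2P$. Apply $1\otimes\pi\otimes\pi$: the left side and two terms on the right vanish, leaving $\eta\otimes(\pi\otimes\pi)y=0$. So $y=\eta\otimes v'+v''\otimes\eta$, and $y=\frac12(y+cy)=\eta\otimes v+v\otimes\eta$ with $v=\frac12(v'+v'')$. Then
\[\tau(y)=2\,(\eta\otimes\eta\otimes v+\eta\otimes v\otimes\eta+v\otimes\eta\otimes\eta).\]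
Applying $1\otimes1\otimes\pi$ gives $2\,\eta\otimes\eta\otimes\pi v=0$, so $v=\eta a'$ with $a'\in\operatorname{Hom}(Q_0,\mathbf 1)$, and $\tau(y)=6\,\eta^{\otimes3}a'=0$. This contradicts $\eta^{\otimes3}a\neq0$.
\end{proof}

For vector spaces every class $x^3$ in the kernel of the norm is matched by the class $x^{\otimes3}$ in the cokernel. The class $\eta^{[3]}$ has no visible partner, but to conclude we must know the kernel and the cokernel of $\mathsf N_E$ exactly. We shall see that, under the slightly stronger hypothesis that $P^{\otimes3}$ is projective over $S_3$, they are $H^2(S_3,\operatorname{sgn})\otimes\mathbf 1=\mathbf 1$ and $H^3(S_3,\operatorname{sgn})\otimes\mathbf 1=0$.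

\section{Background on tensor categories}\label{sec:background}

\subsection{General facts}

The unit $\mathbf 1$ is simple, so a nonzero morphism from $\mathbf 1$ is a monomorphism and a nonzero morphism to $\mathbf 1$ is an epimorphism. For $Y\ne0$ the exact functor $Y\otimes-$ is faithful, because every $Z$ embeds into $Y^*\otimes Y\otimes Z$. If $Q$ is projective then so is $Q\otimes Z$, because $\operatorname{Hom}(Q\otimes Z,-)\cong\operatorname{Hom}(Q,-\otimes Z^*)$.

Duality is an exact anti-equivalence. For $N\subset M$ put $N^\perp=(M/N)^*\subset M^*$; then $(\sum N_j)^\perp=\bigcap N_j^\perp$, and $\ker f^*=(\operatorname{im}f)^\perp$, $\operatorname{im}f^*=(\ker f)^\perp$ for an endomorphism $f$. Pairing the $j$th factor with the $j$th factor gives an $S_i$-equivariant isomorphism $(X^*)^{\otimes i}\cong(X^{\otimes i})^*$. With \eqref{eq:powers} this yields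
\begin{equation}\label{eq:duals}
(S^iX^*)^*\cong\Gamma^iX,\qquad(\wedge^iX^*)^*\cong\bigcap_j\operatorname{im}(1-s_j)\subset X^{\otimes i},
\end{equation}
and for $p>2$ the second object is $(\operatorname{sgn}\otimes X^{\otimes i})^{S_i}$. A \emph{symmetric tensor functor} is an exact $\mathbf k$-linear symmetric monoidal functor; it commutes with $S^i$, $\wedge^i$ and duals, and it preserves $\dim$.

On a finite tensor category, the \emph{Frobenius--Perron dimension} $\operatorname{FPdim}$ is the unique ring homomorphism $\operatorname{Gr}(\mathcal C)\to\mathbb R$ that is positive on simple objects. Its values are algebraic integers, and they are at least $1$ on simple objects. We use two consequences: a nonzero object with $\operatorname{FPdim}<2$ is simple, and an epimorphism or monomorphism between objects of the same $\operatorname{FPdim}$ is an isomorphism.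

If $\mathcal C$ and $\mathcal D$ are finite symmetric tensor categories and $\mathcal D$ is semisimple with simple objects $L$, the Deligne product $\mathcal C\boxtimes\mathcal D$ is the finite symmetric tensor category with objects $\bigoplus_LX_L\boxtimes L$, $X_L\in\mathcal C$, and $(X\boxtimes L)\otimes(Y\boxtimes L')=(X\otimes Y)\boxtimes(L\otimes L')$. Its simple objects are the $Y\boxtimes L$ with $Y$ simple, and $\operatorname{FPdim}(Y\boxtimes L)=\operatorname{FPdim}Y\cdot\operatorname{FPdim}L$. We need $\mathcal D=\operatorname{Ver}_p$ and, for $p>2$, the category $\mathcal D=\operatorname{sVec}$ of supervector spaces, whose odd line $\psi$ has $c_{\psi,\psi}=-1$ and $\dim\psi=-1$.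

\subsection{The Verlinde categories}

Let $C_p=\langle g\rangle$ be cyclic of order $p$. Its indecomposable modules over $\mathbf k$ are the Jordan blocks $J_i=\mathbf k[n]/n^i$, $1\le i\le p$, where $n=g-1$; the block $J_p$ is the free module. A morphism $f\colon N\to N'$ is \emph{negligible} if $\operatorname{tr}(hf)=0$ for all $h\colon N'\to N$. The quotient of $\operatorname{Rep}C_p$ by the negligible morphisms is the semisimple symmetric tensor category $\operatorname{Ver}_p$, and the quotient functor $\mathcal S\colon\operatorname{Rep}C_p\to\operatorname{Ver}_p$ is $\mathbf k$-linear and symmetric monoidal. The simple objects are $L_i=\mathcal S(J_i)$, $1\le i\le p-1$, while $\mathcal S(J_p)=0$. They are self-dual, since $J_i^*$ is indecomposable of dimension $i$, and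
\begin{equation}\label{eq:quantum}
\operatorname{FPdim}L_i=[i]:=\frac{\nu^i-\nu^{-i}}{\nu-\nu^{-1}},\qquad\nu=e^{\pi\sqrt{-1}/p}.
\end{equation}

Let $T_i$ be the indecomposable tilting module of $SL_2$ over $\mathbf k$ with highest weight $i$; thus $T_1$ is the natural $2$-dimensional module. We use two published results.

\begin{theorem}[\cite{BEO}]\label{thm:BEO}
There are a finite symmetric tensor category $\operatorname{Ver}_{p^n}$ and a $\mathbf k$-linear symmetric monoidal functor $F\colon\operatorname{Tilt}(SL_2)\to\operatorname{Ver}_{p^n}$ such that $F(T_i)=0$ if and only if $i\ge p^n-1$.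
\end{theorem}

\begin{theorem}[\cite{CEO}]\label{thm:CEO}
A Frobenius exact symmetric tensor category of moderate growth, in particular a finite one, admits a symmetric tensor functor to $\operatorname{Ver}_p$.
\end{theorem}

Theorem~\ref{thm:CEO} is used only for the implication (1)$\Rightarrow$(2) of Theorem~\ref{thm:C}. About $\operatorname{Ver}_{p^n}$ we need nothing beyond Theorem~\ref{thm:BEO} and the following number, which it determines.

\begin{lemma}\label{lem:fpdim}
Let $V=F(T_1)$. In $\operatorname{Ver}_{p^2}$ with $p>2$, $\operatorname{FPdim}V=2\cos(\pi/p^2)$. In $\operatorname{Ver}_8$ with $p=2$, $(\operatorname{FPdim}V)^2=2+\sqrt2$. In both cases $V$ is simple.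
\end{lemma}

\begin{proof}
Tilting modules are closed under $\otimes$, each is a direct sum of modules $T_i$, and the character of $T_i$ is a monic polynomial of degree $i$ in the character of $T_1$. So $\operatorname{FPdim}F(T)$ is obtained by evaluating the character of $T$ at $x=\operatorname{FPdim}V$. Write $x=u+u^{-1}$, $x_k=u^{p^k}+u^{-p^k}$, and let $\mathsf U_j$ be the polynomial with $\mathsf U_j(u+u^{-1})=(u^{j+1}-u^{-j-1})/(u-u^{-1})$. The character of $T_j$ is $\mathsf U_j(x)$ for $j\le p-1$, and $T_{pb+p-1}=T_{p-1}\otimes T_b^{(1)}$, where the Frobenius twist $(1)$ replaces $u$ by $u^p$.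

Let $n=2$, $p>2$. From $F(T_{p^2-1})=0$ we get $\mathsf U_{p-1}(x)\mathsf U_{p-1}(x_1)=\mathsf U_{p^2-1}(x)=0$, so $x=2\cos\theta$ with $\theta=\pi k/p^2$, $1\le k<p^2$. If $0<\varphi<\pi$ and $\sin j\varphi>0$ for $1\le j\le r$, then $r\varphi<\pi$: if $j\varphi<\pi$, then $(j+1)\varphi<2\pi$, and positivity of the sine forces $(j+1)\varphi<\pi$. Since $F(T_j)\ne0$ for $j\le p-1$, we have $\sin(j+1)\theta/\sin\theta>0$, hence $p\theta<\pi$. Since $F(T_{pb+p-1})\ne0$ for $b\le p-2$, we have $\mathsf U_{p-1}(x)\mathsf U_b(x_1)=\sin((b+1)p\theta)/\sin\theta>0$, hence $(p-1)p\theta<\pi$. So $k<p/(p-1)$ and $k=1$.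

Let $p=2$, $n=3$. The characters of $T_1$, $T_3=T_1\otimes T_1^{(1)}$, $T_7=T_1\otimes T_3^{(1)}$ are $x$, $xx_1$, $xx_1x_2$. So $x,x_1>0$ and $x_2=0$. From $x_2=x_1^2-2$ and $x_1=x^2-2$ we get $x_1=\sqrt2$ and $x^2=2+\sqrt2$. In both cases $0<x<2$.
\end{proof}

\section{Tate cohomology in a finite tensor category}\label{sec:tate}

Let $\mathcal C$ be finite, $Q_0$ a projective generator, and $\omega=\operatorname{Hom}(Q_0,-)$, an exact faithful functor to vector spaces. It is not monoidal; this is the only point where the theory below differs from that of modules over a group algebra.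

Let $G$ be a finite group. A \emph{$G$-object} is an object $M$ with a homomorphism $G\to\operatorname{Aut}(M)$. For a free module $L=(\mathbf kG)^r$ put $\operatorname{Hom}_{\mathbf kG}(L,M)=M^r$. A homomorphism of free modules is a matrix over $\mathbf kG$, so this is a contravariant functor of $L$, and it is exact in $M$. Take a resolution $F_\bullet\to\mathbf k$ by finitely generated free modules with $F_0=\mathbf kG$, and splice it with its dual along $F_0\to\mathbf k\to F_0^*$ to a \emph{complete resolution} $L_\bullet$, with $L_m=F_m$ and $L_{-m-1}=F_m^*$ for $m\ge0$. Define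
\[\widehat H^m(G,M)=H^m\big(\operatorname{Hom}_{\mathbf kG}(L_\bullet,M)\big)\in\mathcal C,\qquad m\in\mathbb Z,\]
and write $H^m$ for $\widehat H^m$ when $m\ge1$. For $\mathcal C=\operatorname{Vec}$ this is the usual Tate cohomology, which agrees with group cohomology in positive degrees. Three properties follow from the construction.

\begin{itemize}
\item[(T1)] A short exact sequence of $G$-objects gives a natural long exact sequence.
\item[(T2)] If $\Psi$ is an exact $\mathbf k$-linear functor, then $\Psi\widehat H^m(G,M)=\widehat H^m(G,\Psi M)$. We apply this to $\omega$, to $-\otimes N$ for an object $N$ with trivial action, and to $-\otimes\mathbf 1\colon\operatorname{Vec}\to\mathcal C$.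
\item[(T3)] The complex $\operatorname{Hom}_{\mathbf kG}(F_\bullet^*,M)=F_\bullet\otimes_{\mathbf kG}M$ has $H_0=M_G$, the complex $\operatorname{Hom}_{\mathbf kG}(F_\bullet,M)$ has $H^0=M^G$, and the splicing map $F_0\to F_0^*\cong\mathbf kG$ sends $1$ to $\sum_{g\in G}g$. It therefore induces the norm $\mathsf N\colon M_G\to M^G$, and there is an exact sequence
\begin{equation}\label{eq:norm}
0\to\widehat H^{-1}(G,M)\to M_G\xrightarrow{\ \mathsf N\ }M^G\to\widehat H^0(G,M)\to0.
\end{equation}
\end{itemize}

Call $M$ \emph{$G$-projective} if $\omega M$ is a projective $\mathbf kG$-module; when $G$ is a $p$-group, projective modules are free and we say \emph{$G$-free}. This concerns the $G$-action only, and has nothing to do with $M$ being projective in $\mathcal C$. If $M$ is $G$-projective, then all $\widehat H^m(G,M)$ vanish, by (T2) and faithfulness of $\omega$. For $H\le G$ and an $H$-object $M$, the induced object $\operatorname{Ind}_H^GM$ is the direct sum of copies of $M$ indexed by $G/H$ with the usual action; it satisfies $\omega\operatorname{Ind}_H^GM=\operatorname{Ind}_H^G\omega M$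 and $(\operatorname{Ind}_H^GM)_G=M_H$.

\begin{lemma}\label{lem:proj}
\begin{enumerate}
\item[(a)] $M$ is $G$-projective if and only if it is free over a Sylow $p$-subgroup; in particular always if $p\nmid|G|$. Induction preserves projectivity.
\item[(b)] If $G$ is a $p$-group and $\widehat H^m(G,M)=0$ for one $m$, then $M$ is $G$-free.
\item[(c)] If $M$ is $G$-projective and $N$ is any $G$-object, then $M\otimes N$, with the diagonal action, is $G$-projective.
\item[(d)] Let $G$ be a $p$-group and $H$ a normal subgroup. If $M$ is $H$-free and $M^H$ is $G/H$-free, then $M$ is $G$-free.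
\end{enumerate}
\end{lemma}

\begin{proof}
(a) These are standard facts about the $\mathbf kG$-module $\omega M$.

(b) Finite-dimensional $\mathbf kG$-modules are projective if and only if they are injective, so every module is both a quotient and a submodule of a free one. A short exact sequence $0\to W'\to L\to W''\to0$ with $L$ free gives $\widehat H^j(G,W'')\cong\widehat H^{j+1}(G,W')$. Starting from $\omega M$ and using $|m-1|$ such sequences, we reach a module $W$ with $\operatorname{Ext}^1_{\mathbf kG}(\mathbf k,W)=\widehat H^m(G,\omega M)=0$. Since $\mathbf k$ is the only simple module, $W$ is injective and projective. Going back, each of the sequences splits in turn, and $\omega M$ is projective.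

(c) By (a) we may assume that $G$ is a $p$-group. If $N\ne0$, then $\omega(N^G)=(\omega N)^G\ne0$. By induction on length, $N$ has a finite filtration by $G$-subobjects whose subquotients $N_j$ carry the trivial action. By (T2), $\widehat H^m(G,M\otimes N_j)=\widehat H^m(G,M)\otimes N_j=0$; by (T1), $\widehat H^m(G,M\otimes N)=0$; now apply (b).

(d) We have $\omega(M^H)=(\omega M)^H$, and the outer terms of the inflation--restriction sequence $0\to H^1(G/H,(\omega M)^H)\to H^1(G,\omega M)\to H^1(H,\omega M)$ vanish. Apply (b).
\end{proof}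

The functor $X\mapsto X^{\otimes n}$ is not exact, but a short exact sequence still gives a resolution of length $n$. This is the tool that moves $\widehat H^{-1}$ and $\widehat H^0$ into positive degrees.

\begin{lemma}\label{lem:shift}
Let $0\to A\to P\to E\to0$ be exact in $\mathcal C$ and $n\ge1$. There is an exact sequence of $S_n$-objects
\[0\to M_n\to\dots\to M_1\to M_0\to E^{\otimes n}\to0,\qquad M_j=\operatorname{Ind}_{S_j\times S_{n-j}}^{S_n}\big(\operatorname{sgn}_{S_j}\otimes A^{\otimes j}\otimes P^{\otimes(n-j)}\big).\]
If $M_0,\dots,M_{n-1}$ are $S_n$-projective, then for all $m\in\mathbb Z$ and $b\ge0$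
\[\widehat H^m(S_n,\operatorname{sgn}^b\otimes E^{\otimes n})\cong\widehat H^{m+n}(S_n,\operatorname{sgn}^{b+1}\otimes A^{\otimes n}).\]
\end{lemma}

\begin{proof}
Let $K$ be the complex $A\to P$ with $P$ in degree $0$ and $A$ in homological degree $1$. The map $K\to E$ is a quasi-isomorphism and $\otimes$ is exact in each variable, so $K^{\otimes n}\to E^{\otimes n}$ is a quasi-isomorphism. It is $S_n$-equivariant when $S_n$ acts on $K^{\otimes n}$ with Koszul signs, that is, through the braiding multiplied by $(-1)^{kl}$ on components of degrees $k,l$. The term of degree $j$ is a sum over the $j$-element sets of positions occupied by $A$. These summands are permuted transitively, and the stabilizer $S_j\times S_{n-j}$ of $A^{\otimes j}\otimes P^{\otimes(n-j)}$ acts with the sign of its first component. This is $M_j$; in particular $M_n=\operatorname{sgn}\otimes A^{\otimes n}$.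

Cut the sequence into $0\to Z_{j+1}\to M_j\to Z_j\to0$, $0\le j<n$, with $Z_0=E^{\otimes n}$ and $Z_n=M_n$, and twist by $\operatorname{sgn}^b$. The middle terms remain projective by Lemma~\ref{lem:proj}(c), so each sequence raises the cohomological degree by one.
\end{proof}

\section{Odd characteristic}\label{sec:odd}

Let $p>2$ and $n=p$ in Lemma~\ref{lem:shift}. For $0<j<p$ the group $S_j\times S_{p-j}$ has order prime to $p$, so $M_j$ is automatically projective. The only hypothesis left is that $P^{\otimes p}$ be free over $C_p\subset S_p$. The Frobenius functor measures the failure of this, and the point of Sections~\ref{subsec:frobenius}--\ref{subsec:notexact} is that there is a category in which it vanishes on enough objects.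

\subsection{The Frobenius functor}\label{subsec:frobenius}

Let $\mathcal C$ be finite and $M$ a $C_p$-object. Put $n=g-1$, so $n^p=0$, and
\[K_i=\ker n\cap\operatorname{im}n^{i-1},\qquad\Phi_i(M)=K_i/K_{i+1}\quad(1\le i\le p),\qquad\Phi(M)=\bigoplus_{i=1}^{p-1}\Phi_i(M)\boxtimes L_i\in\mathcal C\boxtimes\operatorname{Ver}_p.\]
For a $\mathbf kC_p$-module, $\dim\Phi_i$ is the number of Jordan blocks of size $i$. Let $C_p$ permute the factors of $X^{\otimes p}$ cyclically, and define
\[\operatorname{Fr}(X)=\Phi(X^{\otimes p}),\qquad\operatorname{Fr}_i(X)=\Phi_i(X^{\otimes p}),\]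
with $\operatorname{Fr}(f)=\Phi(f^{\otimes p})$ on morphisms. The category $\mathcal C$ is \emph{Frobenius exact} if $\operatorname{Fr}$ is exact.

\begin{lemma}\label{lem:fr}
\begin{enumerate}
\item[(a)] $\operatorname{Fr}(X)=0$ if and only if $X^{\otimes p}$ is $C_p$-free.
\item[(b)] $[X^{\otimes p}]=\sum_{i=1}^pi\,[\operatorname{Fr}_i(X)]$ in $\operatorname{Gr}(\mathcal C)$.
\item[(c)] $\operatorname{Fr}$ sends split exact sequences to split exact sequences.
\item[(d)] $\operatorname{Fr}(\mathbf 1)=\mathbf 1$, and $\operatorname{Fr}(X\otimes Y)\cong\operatorname{Fr}(X)\otimes\operatorname{Fr}(Y)$ naturally in $X$ and $Y$.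
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $\omega$ is exact, $\omega\Phi_i(M)=\Phi_i(\omega M)$. So $\Phi(M)=0$ if and only if all Jordan blocks of $\omega M$ have size $p$.

(b) The epimorphism $n\colon\operatorname{im}n^{j-1}\to\operatorname{im}n^j$ has kernel $K_j$, and $K_{p+1}=0$. Hence $[M]=\sum_{j=1}^p[K_j]=\sum_{j=1}^p\sum_{i\ge j}[\Phi_i(M)]=\sum_ii\,[\Phi_i(M)]$.

(c) Expand $(X\oplus Y)^{\otimes p}$ into words in $X,Y$. The group $C_p$ permutes the nonconstant words freely, so $(X\oplus Y)^{\otimes p}=X^{\otimes p}\oplus Y^{\otimes p}\oplus M'$ with $M'$ induced from the trivial group, and $\Phi(M')=0$. The inclusions and projections of the first two summands are the $p$th tensor powers of those of $X$ and $Y$.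

(d) The first claim holds because $C_p$ acts trivially on $\mathbf 1^{\otimes p}$. As $(X\otimes Y)^{\otimes p}\cong X^{\otimes p}\otimes Y^{\otimes p}$ equivariantly and naturally, it suffices to show that $\Phi(M\otimes N)\cong\Phi(M)\otimes\Phi(N)$ naturally in the $C_p$-objects $M,N$. For $\mathcal C=\operatorname{Vec}$ this will be the monoidality of $\mathcal S$; the difficulty is to transfer it along the non-monoidal functor $\omega$.

\emph{Step 1: $\operatorname{Hom}(L_i,\mathcal S(W))\cong\Phi_i(W)$ naturally in the $\mathbf kC_p$-module $W$, for $i<p$.} The left side is $\operatorname{Hom}(J_i,W)=\ker n^i$ modulo negligible maps. An endomorphism of $J_i$ is an element of $\mathbf k[n]/n^i$; its trace is $i$ times the constant term, and it is invertible exactly when the constant term is nonzero. Since $i<p$, a map $J_i\to W$ is therefore negligible if and only if it is not a split monomorphism. Let $v\in\ker n^i$. If $n^{i-1}v\notin n^iW$, choose a functional $\lambda$ on $W/n^iW$ with $\lambda(n^{i-1}v)\ne0$. Then $h(w)=\sum_{j=0}^{i-1}\lambda(n^{i-1-j}w)\,n^j$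 is a $\mathbf k[n]$-linear map $W\to J_i$ and $h(v)$ is invertible, so $v$ defines a split monomorphism. If $n^{i-1}v=n^iw$, then $n^{i-1}h(v)=n^ih(w)=0$ for every $h\colon W\to J_i$, so $h(v)$ is never invertible. Hence the surjection $\ker n^i\to K_i$, $v\mapsto n^{i-1}v$, pulls $K_{i+1}$ back to the negligible maps.

\emph{Step 2: modules.} The functor $\omega$ identifies $\mathcal C$ with finite-dimensional modules over $\Lambda=\operatorname{End}(Q_0)^{op}$, and $\mathcal C\boxtimes\operatorname{Ver}_p$ with objects of $\operatorname{Ver}_p$ equipped with a $\Lambda$-action. By Step 1, $\Phi(M)$ is $\mathcal S(\omega M)$ with the induced $\Lambda$-action. Let $\Theta=\omega(Q_0\otimes Q_0)$, a $\Lambda$-$(\Lambda\otimes\Lambda)$-bimodule. By right exactness of $\otimes$,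
\begin{equation}\label{eq:bimodule}
\omega(M\otimes N)=\Theta\otimes_{\Lambda\otimes\Lambda}(\omega M\otimes_{\mathbf k}\omega N)
\end{equation}
naturally in $M,N\in\mathcal C$. The right module $\Theta$ is projective. Indeed, the simple $\Lambda\otimes\Lambda$-modules are the $\omega Y\otimes_{\mathbf k}\omega Y'$ with $Y,Y'$ simple, since $\mathbf k$ is algebraically closed. If $P_\bullet$, $P'_\bullet$ are projective resolutions of $Y$, $Y'$, then $\operatorname{Tor}_1(\Theta,\omega Y\otimes_{\mathbf k}\omega Y')=\omega H_1(P_\bullet\otimes P'_\bullet)=0$ by biexactness, so $\Theta$ is flat, and it is finite-dimensional. Write $\Theta=e(\Lambda\otimes\Lambda)^r$ with an idempotent matrix $e$; the left action is a homomorphism $\Lambda\to e\operatorname{Mat}_r(\Lambda\otimes\Lambda)e$.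

\emph{Step 3.} The formula $\Theta\otimes_{\Lambda\otimes\Lambda}Z=eZ^r$ makes sense for an object $Z$ with $\Lambda\otimes\Lambda$-action in any additive $\mathbf k$-linear category in which idempotents split, and it commutes with $\mathbf k$-linear functors. For $C_p$-objects $M,N$, \eqref{eq:bimodule} is $C_p$-equivariant by naturality. Applying $\mathcal S$ gives $\mathcal S\omega(M\otimes N)=\Theta\otimes_{\Lambda\otimes\Lambda}(\mathcal S\omega M\otimes\mathcal S\omega N)$. The right side is the tensor product in $\mathcal C\boxtimes\operatorname{Ver}_p$, as \eqref{eq:bimodule} shows on objects $X\boxtimes L_i$ and $Y\boxtimes L_j$.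
\end{proof}

\subsection{Projective objects in a category that is not Frobenius exact}\label{subsec:notexact}

\begin{lemma}\label{lem:killed}
If $\mathcal C$ is finite and not Frobenius exact, then $\operatorname{Fr}(Q)=0$ for every projective $Q$.
\end{lemma}

\begin{proof}
Suppose $\operatorname{Fr}(Q)\ne0$ with $Q$ projective, and let $0\to X\to Y\to Z\to0$ be exact. Tensoring with $Q$ gives a split sequence, because $Q\otimes Z$ is projective. By Lemma~\ref{lem:fr}(c),(d), the complex $0\to\operatorname{Fr}X\to\operatorname{Fr}Y\to\operatorname{Fr}Z\to0$ becomes exact after tensoring with $\operatorname{Fr}(Q)$. Since $\operatorname{Fr}(Q)\otimes-$ is exact and faithful, the complex itself is exact.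
\end{proof}

It remains to exhibit one such category. If $\operatorname{Fr}$ were exact on $\operatorname{Ver}_{p^2}$, it would preserve $\operatorname{FPdim}$, and Lemma~\ref{lem:fr}(b) would give a congruence between $d^p$ and $\pm d$ for $d=\operatorname{FPdim}V$. The number $2\cos(\pi/p^2)$ is too ramified at $p$ to satisfy it.

\begin{lemma}\label{lem:ver}
For $p>2$, the category $\operatorname{Ver}_{p^2}$ is not Frobenius exact.
\end{lemma}

\begin{proof}
Suppose $\operatorname{Fr}$ is exact. Then $\operatorname{FPdim}\circ\operatorname{Fr}$ is a ring homomorphism on $\operatorname{Gr}(\operatorname{Ver}_{p^2})$. For $X\ne0$ the monomorphism $\mathbf 1\to X\otimes X^*$ gives a monomorphism $\mathbf 1\to\operatorname{Fr}(X)\otimes\operatorname{Fr}(X^*)$, so $\operatorname{Fr}(X)\ne0$. By uniqueness, $\operatorname{FPdim}\circ\operatorname{Fr}=\operatorname{FPdim}$. Let $d=\operatorname{FPdim}V=2\cos(\pi/p^2)<2$ (Lemma~\ref{lem:fpdim}). Then $\operatorname{Fr}(V)$ is simple, say $\operatorname{Fr}(V)=Y\boxtimes L_i$ with $1\le i\le p-1$. With $y=\operatorname{FPdim}Y$,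 \eqref{eq:quantum} and Lemma~\ref{lem:fr}(b) give
\[d=y\,[i],\qquad d^p=iy+p\operatorname{FPdim}\operatorname{Fr}_p(V).\]
We work in the ring of all algebraic integers. The number $\zeta=-\nu$ is a primitive $p$th root of unity, $1-\zeta$ divides $p$, and $[i]=\nu^{i-1}+\nu^{i-3}+\dots+\nu^{1-i}\equiv(-1)^{i-1}i$ modulo $1-\zeta$. So $d^p\equiv\varepsilon d\pmod{1-\zeta}$ with $\varepsilon=(-1)^{i-1}$. On the other hand $\xi=-e^{\pi\sqrt{-1}/p^2}$ is a primitive $p^2$th root of unity, $d=-(\xi+\xi^{-1})$, and $d^p\equiv-(\xi^p+\xi^{-p})\pmod p$. Therefore $1-\zeta$ divides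
\[\xi^p+\xi^{-p}-\varepsilon(\xi+\xi^{-1})=\xi^{-p}(\xi^{p-1}-\varepsilon)(\xi^{p+1}-\varepsilon).\]
Take norms from $\mathbb Q(\xi)$ to $\mathbb Q$. The norm of $1-\zeta$ is $p^p$, as $[\mathbb Q(\xi):\mathbb Q(\zeta)]=p$. The numbers $\xi^{p\pm1}$ are primitive $p^2$th roots of unity, so the norm of the right side is, up to sign, the square of the value of the $p^2$th cyclotomic polynomial $1+z^p+\dots+z^{p(p-1)}$ at $z=\varepsilon$. This is $p^2$ for $\varepsilon=1$ and $1$ for $\varepsilon=-1$. Neither is divisible by $p^p$ when $p>2$.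
\end{proof}

\subsection{The cohomology of $S_p$}

\begin{lemma}\label{lem:Sp}
Let $p>2$, $m\ge1$ and $b\in\{0,1\}$. Then $H^m(S_p,\operatorname{sgn}^b)$ is $\mathbf k$ if $\lceil m/2\rceil\equiv b\,\frac{p-1}2\pmod{p-1}$, and $0$ otherwise.
\end{lemma}

\begin{proof}
View $S_p$ as the permutations of $\mathbb F_p$. The translations form a Sylow subgroup $C_p$, with normalizer the affine group $C_p\rtimes\mathbb F_p^*$. By the stable element theorem (Cartan--Eilenberg, XII.10.1), restriction identifies $H^m(S_p,W)$ with the classes in $H^m(C_p,W)$ that agree with their $\sigma$-conjugates on $C_p\cap\sigma C_p\sigma^{-1}$ for all $\sigma\in S_p$. For $\sigma$ outside the normalizer this intersection is trivial and there is no condition, as $m\ge1$. Since $\operatorname{sgn}$ is trivial on $C_p$, we get $H^m(S_p,\operatorname{sgn}^b)=(H^m(C_p,\mathbf k)\otimes\operatorname{sgn}^b)^{\mathbb F_p^*}$. Now $H^*(C_p,\mathbf k)=\wedge[x]\otimes\mathbf k[y]$ with $x\in H^1=\operatorname{Hom}(C_p,\mathbf k)$ and $y\in H^2$ its Bockstein, so $\mathbb F_p^*$ acts on $x$ and $y$ by the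 same character $\theta$ of order $p-1$. The space $H^m$ is spanned by $y^{m/2}$ or $xy^{(m-1)/2}$, of weight $\theta^{\lceil m/2\rceil}$. A generator of $\mathbb F_p^*$ acts on $\mathbb F_p$ as a $(p-1)$-cycle, which is odd, so $\operatorname{sgn}|_{\mathbb F_p^*}$ is the character $\theta^{(p-1)/2}$ of order $2$.
\end{proof}

The cohomology of $C_p$ is one-dimensional in every degree, in accordance with the cancellation for cyclic groups noted in the introduction. Passing to $\mathbb F_p^*$-invariants creates gaps, and the counterexamples sit at the edge of a gap.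

\subsection{Proof of Theorems~\ref{thm:A}(a) and~\ref{thm:C}}

\begin{proposition}\label{prop:cosyzygy}
Let $p>2$ and let $\mathcal C$ be finite and not Frobenius exact. Fix a projective $Q\ne0$, and define $E_0=\mathbf 1$ and $E_{j+1}=P_j/E_j$, where $P_j=E_j\otimes Q\otimes Q^*$ and $E_j\hookrightarrow P_j$ is $\operatorname{id}\otimes\operatorname{coev}_Q$. There are exact sequences
\[0\to\mathbf 1\to S^pE_1\to(S^pE_1^*)^*\to0,\qquad0\to\mathbf 1\to\wedge^pE_p\to(\wedge^pE_p^*)^*\to0.\]
\end{proposition}

\begin{proof}
Each $P_j$ is projective, so $P_j^{\otimes p}$ is $C_p$-free by Lemmas~\ref{lem:killed} and~\ref{lem:fr}(a), hence $S_p$-projective. The terms $M_1,\dots,M_{p-1}$ of Lemma~\ref{lem:shift} are induced from groups of order prime to $p$. Applying the lemma $j$ times, and then (T2),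
\[\widehat H^m(S_p,\operatorname{sgn}^b\otimes E_j^{\otimes p})\cong\widehat H^{m+jp}(S_p,\operatorname{sgn}^{b+j})\otimes\mathbf 1.\]
Take $j=1$, $b=0$. For $m=-1$ we find $H^{p-1}(S_p,\operatorname{sgn})=\mathbf k$, since $\lceil\frac{p-1}2\rceil=\frac{p-1}2$. For $m=0$ we find $H^p(S_p,\operatorname{sgn})=0$, since $\lceil\frac p2\rceil=\frac{p-1}2+1$ and $1\not\equiv0\pmod{p-1}$. Take $j=p$, $b=1$, so that $\operatorname{sgn}^{b+j}$ is trivial. For $m=-1$ we find $H^{p^2-1}(S_p,\mathbf k)=\mathbf k$, since $\frac{p^2-1}2=(p-1)\frac{p+1}2$. For $m=0$ we find $H^{p^2}(S_p,\mathbf k)=0$, since $\frac{p^2+1}2=\frac{p^2-1}2+1$. The two sequences are \eqref{eq:norm} for $E_1^{\otimes p}$ and for $\operatorname{sgn}\otimes E_p^{\otimes p}$, rewritten by means of \eqref{eq:duals}.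
\end{proof}

Theorem~\ref{thm:A}(a) follows with $\mathcal C=\operatorname{Ver}_{p^2}$ and $E=E_1$, by Lemma~\ref{lem:ver}. The second sequence is needed for Theorem~\ref{thm:C}, where the counterexample for $\wedge^p$ has to be found inside a given $\mathcal C$. An even number $j$ of steps would not do, because $\lceil\frac{jp-1}2\rceil=\lceil\frac{jp}2\rceil$ and the two cohomology groups then agree.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(1)$\Rightarrow$(2) is Theorem~\ref{thm:CEO}. For (2)$\Rightarrow$(3),(4), let $\Psi\colon\mathcal C\to\operatorname{Ver}_p$ be a symmetric tensor functor. Every object of $\operatorname{Ver}_p$ is a direct sum of self-dual simple objects, so $\Psi(X^*)\cong\Psi(X)^*\cong\Psi(X)$, and $\dim S^iX=\dim S^i\Psi(X)=\dim S^i\Psi(X^*)=\dim S^iX^*$; the same holds for $\wedge^i$. Comparing coefficients of $z^p$ gives (3)$\Rightarrow$(5) and (4)$\Rightarrow$(6). Finally, if (1) fails, Proposition~\ref{prop:cosyzygy} gives $\dim S^pE_1=\dim S^pE_1^*+1$ and $\dim\wedge^pE_p=\dim\wedge^pE_p^*+1$, so (5) and (6) fail.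
\end{proof}

\section{Characteristic two}\label{sec:two}

Let $p=2$. Degrees $2$ and $3$ are excluded by Theorem~\ref{thm:B}(a), so we apply Lemma~\ref{lem:shift} with $n=4$; all signs are trivial. Two new difficulties appear. First, the intermediate terms are induced from groups of even order. The choice $A=\mathbf 1$ is no longer possible: the first factor of $S_2\times S_2$ acts trivially on $\mathbf 1^{\otimes2}\otimes P^{\otimes2}$, which is therefore not free. We need an object $A$ with $A^{\otimes2}$ free over $S_2$ but with interesting $S_4$-cohomology of $A^{\otimes4}$. Second, the Sylow subgroup $S_2\wr S_2$ of $S_4$ has two layers, and freeness of $P^{\otimes4}$ needs a condition for each. Both objects are found in $\operatorname{Ver}_8$.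

\subsection{The functor $\operatorname{Fr}$ and a freeness criterion}

Let $\mathcal C$ be finite. For $G=\mathbb Z/2=\langle g\rangle$ the complete resolution with all differentials $1-g$ shows that every $\widehat H^m(G,M)$ equals
\[\widehat H(M)=\ker(1-g)/\operatorname{im}(1-g),\]
and that the long exact sequence of $0\to M'\to M\to M''\to0$ closes up to a natural exact triangle $\widehat H(M')\to\widehat H(M)\to\widehat H(M'')\to\widehat H(M')$. If $M=L\oplus L'$ with $g$ interchanging the summands, then $M$ is induced from the trivial group and $\widehat H(M)=0$. In this section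
\[\operatorname{Fr}(X)=\widehat H(X^{\otimes2}),\qquad g=c_{X,X}.\]
We have $\operatorname{Fr}(\mathbf 1)=\mathbf 1$. Since $X\otimes Y\oplus Y\otimes X$ is induced, $\operatorname{Fr}(X\oplus Y)=\operatorname{Fr}X\oplus\operatorname{Fr}Y$, compatibly with inclusions and projections. By Lemma~\ref{lem:proj}(b), $\operatorname{Fr}(X)=0$ if and only if $X^{\otimes2}$ is $S_2$-free, and then $\operatorname{Fr}(X\otimes Z)=0$ for all $Z$ by Lemma~\ref{lem:proj}(c).

\begin{lemma}\label{lem:triangle}
An exact sequence $\mathcal E\colon0\to A\to Y\to Z\to0$ gives an exact triangle, natural in $\mathcal E$,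
\[\operatorname{Fr}(A)\to\operatorname{Fr}(Y)\to\operatorname{Fr}(Z)\xrightarrow{\ \delta_{\mathcal E}\ }\operatorname{Fr}(A).\]
\end{lemma}

\begin{proof}
The kernel of $Y^{\otimes2}\to Z^{\otimes2}$ is $N=A\otimes Y+Y\otimes A$. The two summands meet in $A\otimes A$, so $N/A^{\otimes2}=A\otimes Z\oplus Z\otimes A$ is induced, and the inclusion gives $\operatorname{Fr}(A)\cong\widehat H(N)$. Take the triangle of $0\to N\to Y^{\otimes2}\to Z^{\otimes2}\to0$.
\end{proof}

\begin{lemma}\label{lem:wreath}
\begin{enumerate}
\item[(a)] If $\operatorname{Fr}(X)=\operatorname{Fr}(Y)=0$, then $X^{\otimes2}\otimes Y^{\otimes2}$ is free over $H=\langle(12),(34)\rangle$.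
\item[(b)] If $\operatorname{Fr}(X)=0$ and $\operatorname{Fr}(\Gamma^2X)=0$, then $X^{\otimes4}$ is $S_4$-projective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:proj}(c), $X^{\otimes2}\otimes Y^{\otimes2}$ is free over $\langle(12)\rangle$, and its invariants $\Gamma^2X\otimes Y^{\otimes2}$ are free over $\langle(34)\rangle$. Apply Lemma~\ref{lem:proj}(d).

(b) The Sylow $2$-subgroup $G=S_2\wr S_2$ contains $H$ as a normal subgroup, with $G/H$ generated by the class of $(13)(24)$. By (a), $X^{\otimes4}$ is $H$-free. Its $H$-invariants are $\Gamma^2X\otimes\Gamma^2X$, on which $(13)(24)$ acts by the braiding, and this is free. Apply Lemma~\ref{lem:proj}(d),(a).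
\end{proof}

\subsection{The object $U$}

From now on $\mathcal C=\operatorname{Ver}_8$ and $V=F(T_1)$. On the $SL_2$-module $T_1$ with basis $e_1,e_2$ let $\operatorname{ev}(v\otimes w)=\det(v,w)$ and $\operatorname{coev}(1)=e_1\otimes e_2-e_2\otimes e_1$. Then $v\otimes w-w\otimes v=\det(v,w)\operatorname{coev}(1)$, $\operatorname{ev}\circ\operatorname{coev}=2$, and $(\operatorname{ev}\otimes1)(1\otimes\operatorname{coev})=(1\otimes\operatorname{ev})(\operatorname{coev}\otimes1)=-1$. These identities are preserved by $F$. So in $\mathcal C$ the pairing $\operatorname{ev}\colon V\otimes V\to\mathbf 1$ is nondegenerate, that is, it identifies $V$ with $V^*$, and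
\[1-c_{V,V}=n_V:=\operatorname{coev}\circ\operatorname{ev},\qquad\operatorname{ev}\circ\operatorname{coev}=0,\]
with $\operatorname{ev}$ an epimorphism and $\operatorname{coev}$ a monomorphism. Put
\[T=V^{\otimes2},\qquad R=\ker\operatorname{ev}=\Gamma^2V,\qquad U=R/\operatorname{im}(\operatorname{coev})=\operatorname{Fr}(V),\qquad T'=U^{\otimes2}.\]
By Lemma~\ref{lem:fpdim}, $\operatorname{FPdim}$ takes the values $2+\sqrt2$, $1+\sqrt2$, $\sqrt2$, $2$ on $T$, $R$, $U$, $T'$. The object $U$ behaves like a smaller copy of $V$, in which nothing is left between the two copies of $\mathbf 1$.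

\begin{lemma}\label{lem:U}
The object $U$ is simple and self-dual. There are an exact sequence $0\to\mathbf 1\xrightarrow{s}T'\xrightarrow{t}\mathbf 1\to0$ and a scalar $\kappa\ne0$ such that
\[1-c_{U,U}=n_U:=st,\qquad(t\otimes1)(1\otimes s)=\kappa\operatorname{id}_U,\qquad\dim\operatorname{End}(T')=2.\]
In particular $\operatorname{Fr}(U)=0$, $\operatorname{Fr}(T')=0$ and $\Gamma^2U\cong\mathbf 1$.
\end{lemma}

\begin{proof}
$U$ is simple because $\sqrt2<2$. As $V$ is simple and self-dual, $T\cong T^*$ and $\operatorname{Hom}(\mathbf 1,T)$, $\operatorname{Hom}(T,\mathbf 1)$ are one-dimensional. So $T$ has a unique subobject $\mathbf 1$ and a unique quotient $\mathbf 1$, and an isomorphism $T\cong T^*$ carries $\operatorname{im}(\operatorname{coev})\subset R$ to $R^\perp\subset\operatorname{im}(\operatorname{coev})^\perp$. The quotients are $U$ and $U^*$. Also $\dim U=\dim T-2=4-2=0$ in $\mathbf k$.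

Let $\operatorname{ev}_U\colon U^*\otimes U\to\mathbf 1$ and $\operatorname{coev}_U\colon\mathbf 1\to U\otimes U^*$ be the duality maps. The spaces $\operatorname{Hom}(\mathbf 1,T')$ and $\operatorname{Hom}(T',\mathbf 1)$ are one-dimensional, spanned by $s=(1\otimes\beta)\operatorname{coev}_U$ and $t=\operatorname{ev}_U(\varphi\otimes1)$ for isomorphisms $\beta\colon U^*\to U$ and $\varphi\colon U\to U^*$. The zigzag identity gives
\[(t\otimes1)(1\otimes s)=\beta\circ(\operatorname{ev}_U\otimes1)(1\otimes\operatorname{coev}_U)\circ\varphi=\beta\varphi,\]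
a nonzero scalar. The morphism $\operatorname{ev}_U\,c_{U,U^*}(1\otimes\varphi)$ is also a nonzero element of $\operatorname{Hom}(T',\mathbf 1)$, so $ts$ is a multiple of $\operatorname{ev}_U\,c_{U,U^*}(1\otimes\varphi\beta)\operatorname{coev}_U$. As $\varphi\beta$ is a scalar, this is a multiple of $\dim U=0$. Hence $\operatorname{im}s\subset\ker t$, with equality because $\operatorname{FPdim}\ker t=1$.

The exact sequence $0\to\operatorname{Hom}(T',\mathbf 1)\to\operatorname{End}(T')\to\operatorname{Hom}(T',\mathbf 1)$ gives $\dim\operatorname{End}(T')\le2$, and $st$ is nonzero with $(st)^2=0$; so $1,st$ is a basis. Write $c_{U,U}=a+\lambda st$. Then $1=c_{U,U}^2=a^2$, so $a=1$. To see that $\lambda\ne0$, consider the partial trace $f\mapsto(1\otimes\operatorname{ev}_U)(1\otimes c_{U,U^*})(f\otimes1)(1\otimes\operatorname{coev}_U)$ from $\operatorname{End}(U\otimes U)$ to $\operatorname{End}(U)$. It sends the identity to $\dim(U)\operatorname{id}_U=0$, and it sends $c_{U,U}$ to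
\[(1\otimes\operatorname{ev}_U)\,c_{U,U\otimes U^*}\,(1\otimes\operatorname{coev}_U)=(1\otimes\operatorname{ev}_U)(\operatorname{coev}_U\otimes1)=\operatorname{id}_U\ne0.\]
Replace $s$ by $\lambda s$. Then $1-c_{U,U}=st$ has kernel $\ker t$ and image $\operatorname{im}s$, which coincide and are isomorphic to $\mathbf 1$.
\end{proof}

So $U$ satisfies the first condition of Lemma~\ref{lem:wreath}(b) and violates the second, since $\operatorname{Fr}(\Gamma^2U)=\mathbf 1$. It will be our $A$.

\subsection{An object whose fourth power is projective over $S_4$}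

\begin{lemma}\label{lem:X}
For $X=V\otimes U$ we have $\operatorname{Fr}(X)=0$ and $\operatorname{Fr}(\Gamma^2X)=0$. Hence $X^{\otimes4}$ is $S_4$-projective.
\end{lemma}

\begin{proof}
The first equality follows from $\operatorname{Fr}(U)=0$. It says that $1-c_{X,X}$ has kernel equal to its image, so $\Gamma^2X\cong S^2X=:D$ and $\operatorname{FPdim}D=\frac12\operatorname{FPdim}(T\otimes T')=2+\sqrt2$. To compute $\operatorname{Fr}(D)$ with Lemma~\ref{lem:triangle} we present $D$ as an extension of $\mathbf 1$ by $R$ glued from $T$ and $T'$, so that its connecting map can be read off from theirs.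

\emph{Step 1: the gluing.} Under $X^{\otimes2}\cong T\otimes T'$ the braiding $c_{X,X}$ becomes $c_{V,V}\otimes c_{U,U}$. Writing $n_V,n_U$ for $n_V\otimes1$, $1\otimes n_U$, which commute and have square zero, we get $1-c_{X,X}=n_V+n_U+n_Vn_U=(n_V+n_U)(1+n_V)$. As $1+n_V$ is invertible, $D=\operatorname{coker}(n_V+n_U)$. Let
\[W=\ker\big((\operatorname{ev},-t)\colon T\oplus T'\to\mathbf 1\big),\qquad B=W/\operatorname{im}(\operatorname{coev},s);\]
the monomorphism $(\operatorname{coev},s)\colon\mathbf 1\to T\oplus T'$ lands in $W$ because $\operatorname{ev}\circ\operatorname{coev}=0=ts$. The map $\Pi=(\operatorname{id}\otimes t,\operatorname{ev}\otimes\operatorname{id})\colon T\otimes T'\to T\oplus T'$ lands in $W$, since both composites to $\mathbf 1$ equal $\operatorname{ev}\otimes t$. It is onto $W$: its composite with $W\to T$ is the epimorphism $\operatorname{id}\otimes t$, and it maps $\ker(\operatorname{id}\otimes t)=T\otimes\operatorname{im}s$ onto $0\oplus\operatorname{im}s=\ker(W\to T)$. Using $tn_U=0$ and $\operatorname{ev}\circ n_V=0$,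
\[\Pi\circ(n_V+n_U)=(n_V\otimes t,\ \operatorname{ev}\otimes n_U)=(\operatorname{coev},s)\circ(\operatorname{ev}\otimes t).\]
So $\Pi$ induces an epimorphism $D\to B$, which is an isomorphism because $\operatorname{FPdim}B=(2+\sqrt2)+2-1-1=\operatorname{FPdim}D$.

\emph{Step 2: four extensions.} Let $\iota\colon\mathbf 1\to R$ be $\operatorname{coev}$. We have exact sequences
\[\mathcal E_T\colon0\to R\to T\xrightarrow{\operatorname{ev}}\mathbf 1\to0,\qquad\mathcal E_{T'}\colon0\to\mathbf 1\xrightarrow{s}T'\xrightarrow{t}\mathbf 1\to0,\]
\[\mathcal E_W\colon0\to R\oplus\mathbf 1\to W\to\mathbf 1\to0,\qquad\mathcal E_B\colon0\to R\to B\to\mathbf 1\to0,\]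
and morphisms from $\mathcal E_W$ to the other three that are the identity on the quotient $\mathbf 1$. On $R\oplus\mathbf 1$ they are the two projections and the map $(\operatorname{id},\iota)\colon R\oplus\mathbf 1\to R$, which in characteristic $2$ is the quotient by the image of $(\iota,\operatorname{id})$. By naturality and additivity, $\delta_{\mathcal E_W}$ has components $\delta_{\mathcal E_T}$ and $\delta_{\mathcal E_{T'}}$ in $\operatorname{Fr}(R)\oplus\operatorname{Fr}(\mathbf 1)$, and
\[\delta_{\mathcal E_B}=\delta_{\mathcal E_T}+\operatorname{Fr}(\iota)\circ\delta_{\mathcal E_{T'}}.\]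

\emph{Step 3: the connecting maps.} The map $\delta_{\mathcal E_{T'}}$ is an isomorphism because $\operatorname{Fr}(T')=0$, and $\operatorname{Fr}(\iota)$ is an isomorphism by the triangle of $0\to\mathbf 1\to R\to U\to0$ and $\operatorname{Fr}(U)=0$. We claim that $\delta_{\mathcal E_T}=0$, that is, $\operatorname{Fr}(T)\to\operatorname{Fr}(\mathbf 1)=\mathbf 1$ is an epimorphism. This map is induced by $\operatorname{ev}\otimes\operatorname{ev}\colon\Gamma^2T\to\mathbf 1$, so we must show that the latter is nonzero. In $T\otimes T=V^{\otimes4}$ the braiding $c_{T,T}$ is $(13)(24)$. The subobject $R\otimes R$ is fixed by $(12)(34)$, and $(23)$ conjugates $(12)(34)$ to $(13)(24)$; so $(23)$ maps $R\otimes R$ into $\Gamma^2T$. The pairing $(\operatorname{ev}\otimes\operatorname{ev})\circ(23)$ of $T$ with $T$ pairs the first factors and the second factors, so it is nondegenerate. If it vanished on $R\otimes R$, the isomorphism $T\to T^*$ it defines would embed $R$ into $R^\perp\cong\mathbf 1$, which is impossible as $\operatorname{FPdim}R>1$. This proves the claim.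

Thus $\delta_{\mathcal E_B}$ is an isomorphism, and the triangle of $\mathcal E_B$ gives $\operatorname{Fr}(B)=0$. The last assertion is Lemma~\ref{lem:wreath}(b).
\end{proof}

\subsection{The cohomology of $S_4$ with coefficients in $U^{\otimes4}$}

Let $V_4\subset A_4\subset S_4$ be the normal Klein four-group. The quotient $S_4/V_4\cong S_3$ permutes the three pairings $12|34$, $13|24$, $14|23$. Let $\rho=\mathbf k^3/\langle(1,1,1)\rangle$ be the quotient of the permutation module of $S_3$. For a subgroup $C_3$ of order $3$ we have $\rho|_{C_3}=\chi\oplus\chi^2$, with $\chi$ a character of order $3$, and the transpositions of $S_3$ exchange the two lines. So $\rho$ is simple; it is self-dual, being a complement of the trivial summand in $\mathbf k^3$.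

\begin{lemma}\label{lem:S4}
For $m\ge1$, $H^m(S_4,U^{\otimes4})$ is $\mathbf 1$ if $m\equiv1\pmod3$ and $0$ otherwise.
\end{lemma}

\begin{proof}
Let $M=U^{\otimes4}=T'\otimes T'$. It has length $4$ and all its composition factors are $\mathbf 1$, so we can hope to replace it by a $4$-dimensional $\mathbf kS_4$-module. We first find an equivariant filtration.

\emph{Step 1: $I:=\operatorname{Hom}(\mathbf 1,M)\cong\rho$.} As $T'$ is self-dual, $\dim I=\dim\operatorname{End}(T')=2$. Let $\alpha=s\otimes s$. It is fixed by $(12)$ and $(34)$ because $c_{U,U}s=s+sts=s$, and by $(13)(24)$ because $c_{T',T'}(s\otimes s)=s\otimes s$. So it is fixed by the stabilizer $G=S_2\wr S_2$ of $12|34$, and there is an equivariant map from the set of pairings to $I$; let $\alpha,\beta,\gamma$ be the images of $12|34$, $13|24$, $14|23$, all nonzero. The permutation $1\otimes c_{U,T'}$ sends $12|34$ to $14|23$, so $\gamma=(1\otimes c_{U,T'})(s\otimes s)=(1\otimes s\otimes1)s$ by naturality of the braiding. By Lemma~\ref{lem:U}, $(23)=1+1\otimes st\otimes1$ and $(1\otimes t\otimes1)(s\otimes s)=\kappa s$.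 Hence
\[\beta=(23)\alpha=\alpha+\kappa\gamma,\qquad\text{and, applying }(12),\qquad\gamma=\alpha+\kappa\beta.\]
Subtracting, $(1+\kappa)(\beta-\gamma)=0$. If $\beta=\gamma$, a $3$-cycle would give $\alpha=\beta$ as well, and then $\kappa\gamma=0$, which is false. So $\kappa=1$ and $\alpha+\beta+\gamma=0$. The nonzero map $\mathbf k^3\to I$ factors through the simple module $\rho$, and $\dim I=2$.

\emph{Step 2: an exact sequence $0\to\rho\otimes\mathbf 1\to M\to\rho\otimes\mathbf 1\to0$ of $S_4$-objects.} The evaluation map $I\otimes\mathbf 1\to M$ is a monomorphism: a nonzero kernel would contain a copy of $\mathbf 1$, given by a nonzero vector of $I$ that is the zero morphism. Since $U\cong U^*$, we have $M\cong M^*$ as $S_4$-objects, and dualizing gives an epimorphism $M\to\rho\otimes\mathbf 1$ with kernel $K$ of length $2$. The composite $I\otimes\mathbf 1\to\rho\otimes\mathbf 1$ comes from an $S_4$-map $\rho\to\rho$, so it is zero or invertible. If it were invertible, then $M=(I\otimes\mathbf 1)\oplus K$ and $\operatorname{Hom}(\mathbf 1,K)=0$; but $K$ has a simple subobject,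 which is $\mathbf 1$. So it is zero and $K=I\otimes\mathbf 1$ by length.

\emph{Step 3: reduction to a module.} Let $\omega'=\operatorname{Hom}(P(\mathbf 1),-)$ with $P(\mathbf 1)$ the projective cover of $\mathbf 1$. It is exact, and $\dim\omega'(N)$ is the multiplicity of $\mathbf 1$ in $N$. On objects all of whose composition factors are $\mathbf 1$ it is therefore faithful and computes the length. The object $H^m(S_4,M)$ is a subquotient of a direct sum of copies of $M$, so it is of this kind, and by (T2) its length is $\dim H^m(S_4,\overline M)$, where $\overline M=\omega'(M)$ is an extension $0\to\rho\to\overline M\to\rho\to0$. The group $V_4$ acts nontrivially on $\overline M$: the element $(12)(34)$ acts on $M$ by $(1+n_U)\otimes(1+n_U)$, and since $n_Us=0$,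
\[\big((1+n_U)\otimes(1+n_U)-1\big)(1\otimes s)=n_U\otimes s\ne0.\]

\emph{Step 4: $\overline M$ is induced from $A_4$.} Fix $C_3\subset A_4$, acting on $\mathbf kV_4$ by conjugation, and let $\mathfrak m$ be the augmentation ideal. The map $g\mapsto g-1$ identifies $V_4\otimes_{\mathbb F_2}\mathbf k$ with $\mathfrak m/\mathfrak m^2$; as $C_3$ permutes the three involutions cyclically, this is $\chi\oplus\chi^2$. Since $3$ is invertible and $\mathfrak m$ is nilpotent, $\mathfrak m$ has generators $a,b$ of weights $\chi,\chi^2$. The ideal $\mathfrak m$ kills the submodule $\rho$ and the quotient $\rho$. Let $y$ be a vector of weight $\chi^2$ in the submodule, $w\in\overline M$ a vector of weight $\chi$ with nonzero image in the quotient, and $\tau\in S_4$ a transposition normalizing $C_3$; then $\tau y$, $\tau w$ have weights $\chi$, $\chi^2$, and $y,\tau y,w,\tau w$ is a basis of $\overline M$. The trivial weight does not occur in $\overline M$, so $bw=0$; and $aw$ lies in the submodule and has weight $\chi^2$, so $aw=\mu y$. Hence $N=\langle w,y\rangle$ is an $A_4$-submodule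 and $\overline M=N\oplus\tau N=\operatorname{Ind}_{A_4}^{S_4}N$. If $\mu=0$, then $V_4$ would act trivially on $N$, and on $\tau N$ by normality, contradicting Step 3. So $\mu\ne0$. By Shapiro's lemma and invertibility of $3$,
\[H^m(S_4,\overline M)=H^m(A_4,N)=H^m(V_4,N)^{C_3}.\]

\emph{Step 5: the computation.} The ring $H^*(V_4,\mathbf k)$ is the polynomial ring on $H^1=(\mathfrak m/\mathfrak m^2)^*$, so it is $\mathbf k[z_a,z_b]$ with $z_a,z_b$ dual to $a,b$, of weights $\chi^{-1}=\chi^2$ and $\chi^{-2}=\chi$. Consider $0\to\chi^2\to N\to\chi\to0$, with $V_4$ acting trivially on the ends. The connecting map is multiplication by the class of the cocycle $g\mapsto(g-1)w$, which as a functional on $\mathfrak m/\mathfrak m^2$ sends $a\mapsto\mu$, $b\mapsto0$. So it is multiplication by $\mu z_a$, which is injective, and $H^m(V_4,N)$ is the degree-$m$ part of $\mathbf k[z_a,z_b]/(z_a)\otimes\chi^2$, namely $\mathbf kz_b^m\otimes\chi^2$. Its weight $\chi^{m+2}$ is trivial exactly when $m\equiv1\pmod3$.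
\end{proof}

The group $C_3$ acting on $V_4$ plays here the role that $\mathbb F_p^*$ acting on $C_p$ played in Lemma~\ref{lem:Sp}.

\subsection{Proof of Theorem~\ref{thm:A}(b)}

Let $X=V\otimes U$, $P=X\otimes X^*\otimes U$, embed $U$ into $P$ by $\operatorname{coev}_X\otimes\operatorname{id}_U$, and put $E=P/U$. We check the hypotheses of Lemma~\ref{lem:shift} for $n=4$, $A=U$. Note that $\operatorname{Fr}(P)=0$ because $\operatorname{Fr}(U)=0$.
\begin{itemize}
\item $M_0=P^{\otimes4}\cong X^{\otimes4}\otimes(X^*\otimes U)^{\otimes4}$ is $S_4$-projective by Lemmas~\ref{lem:X} and~\ref{lem:proj}(c).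
\item $M_1$ is induced from $U\otimes P^{\otimes3}$. A Sylow $2$-subgroup of $S_1\times S_3$ is generated by a transposition of two factors $P$, and $P^{\otimes2}$ is $S_2$-free; apply Lemma~\ref{lem:proj}(c),(a). For $M_3$, induced from $U^{\otimes3}\otimes P$, use a transposition of two factors $U$.
\item $M_2$ is induced from $U^{\otimes2}\otimes P^{\otimes2}$, which is free over $S_2\times S_2$ by Lemma~\ref{lem:wreath}(a).
\end{itemize}
By Lemmas~\ref{lem:shift} and~\ref{lem:S4},
\[\widehat H^{-1}(S_4,E^{\otimes4})\cong H^3(S_4,U^{\otimes4})=0,\qquad\widehat H^0(S_4,E^{\otimes4})\cong H^4(S_4,U^{\otimes4})\cong\mathbf 1,\]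
and \eqref{eq:norm} and \eqref{eq:duals} give $0\to S^4E\to(S^4E^*)^*\to\mathbf 1\to0$. By Lemma~\ref{lem:triangle}, $\operatorname{Fr}(U)=\operatorname{Fr}(P)=0$ implies $\operatorname{Fr}(E)=0$, that is, $\ker(1-c_{E,E})=\operatorname{im}(1-c_{E,E})$, and $\wedge E=SE$. Taking $\perp$ exchanges kernel and image, so the same equality holds for $E^*$. \qed

\section{Dimensions and the critical degree}\label{sec:dimensions}

In this section $E$ is the object of Theorem~\ref{thm:A}(a) or (b), in its category $\mathcal C_0$. Put $E_-=E$ for $p=2$, and $E_-=E\boxtimes\psi\in\mathcal C_0\boxtimes\operatorname{sVec}$ for $p>2$.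

\subsection{Proof of Theorem~\ref{thm:A}(c)}

The exact sequences give $\dim S^pE^*=\dim S^pE-1$ for $p>2$ and $\dim S^4E^*=\dim S^4E+1$ for $p=2$. So $\dim S^qE\ne\dim S^qE^*$, and $\operatorname{Dim}_+E\ne\operatorname{Dim}_+E^*$. For exterior powers we claim that
\begin{equation}\label{eq:odd}
\dim\wedge^jE_-=(-1)^j\dim S^jE,\qquad\dim\wedge^jE_-^*=(-1)^j\dim S^jE^*\qquad(j\ge0).
\end{equation}
For $p=2$ this is $\wedge E=SE$, $\wedge E^*=SE^*$. For $p>2$, $S_j$ acts on $\psi^{\otimes j}$ by $\operatorname{sgn}$, so $\wedge^jE_-=(\operatorname{sgn}\otimes E^{\otimes j}\boxtimes\psi^{\otimes j})_{S_j}=S^jE\boxtimes\psi^{\otimes j}$; the same applies to $E_-^*=E^*\boxtimes\psi^*$, as $\psi^*\cong\psi$. Hence $\dim\wedge^qE_-\ne\dim\wedge^qE_-^*$ and $\operatorname{Dim}_-E_-\ne\operatorname{Dim}_-E_-^*$. Finally, $\dim$ factors through the Grothendieck group and is invariant under duality, so $[(S^qE)^*]\ne[S^qE^*]$ and $[(\wedge^qE_-)^*]\ne[\wedge^qE_-^*]$. \qed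

\subsection{Binomial coefficients and additivity}

For $u\in\mathbb Z_p$ and $j\ge0$ let $\binom uj\in\mathbb F_p$ be the coefficient of $z^j$ in $(1+z)^u$. Thus
\begin{equation}\label{eq:coef}
\dim S^jX=(-1)^j\binom{-\operatorname{Dim}_+X}{j},\qquad\dim\wedge^jX=\binom{\operatorname{Dim}_-X}{j}.
\end{equation}
Expanding the product that defines $(1+z)^u$ and using uniqueness of base-$p$ expansions gives Lucas' formula $\binom uj=\prod_k\binom{u_k}{j_k}$, where $u_k,j_k$ are the digits. In particular $\binom u{p^k}$ is the digit $u_k$; the function $u\mapsto\binom uj$ is locally constant, depending only on $u$ modulo $p^k$ if $p^k>j$; and for $u\in\mathbb Z_{\ge0}$ it is the usual binomial coefficient modulo $p$. Since $\mathbb Z_{\ge0}$ is dense in $\mathbb Z_p$, it follows that $(1+z)^{u+v}=(1+z)^u(1+z)^v$.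

\begin{lemma}\label{lem:additive}
In any symmetric tensor category, $S^n(X\oplus Y)\cong\bigoplus_kS^kX\otimes S^{n-k}Y$ and $\wedge^n(X\oplus Y)\cong\bigoplus_k\wedge^kX\otimes\wedge^{n-k}Y$. Hence $\operatorname{Dim}_\pm(X\oplus Y)=\operatorname{Dim}_\pm X+\operatorname{Dim}_\pm Y$. Also $\operatorname{Dim}_\pm\mathbf 1=1$.
\end{lemma}

\begin{proof}
Let $Z=X\oplus Y$. Sorting words in $X,Y$ by the number of letters $X$ gives $Z^{\otimes n}=\bigoplus_k\operatorname{Ind}_{S_k\times S_{n-k}}^{S_n}(X^{\otimes k}\otimes Y^{\otimes(n-k)})$. Taking coinvariants proves the claim for $S$, and, after twisting by $\operatorname{sgn}$, for $\wedge$ when $p>2$.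

Let $p=2$ and $K_Z=\ker(1-c_{Z,Z})$. Since $(1-s_j)^2=0$, we have $\operatorname{im}(1-s_j)\subset\ker(1-s_j)$, so $\wedge^nZ$ is a quotient of $S^nZ$. The subobjects $\ker(1-s_j)$ are conjugate under $S_n$, so $\wedge^nZ=S^nZ/\overline K{}^n_Z$, where $\overline K{}^n_Z$ is the image of $K_Z\otimes Z^{\otimes(n-2)}$. Now $K_Z=K_X\oplus K_Y\oplus\Delta$, where $\Delta$ is the kernel of $1-c$ on the summand $X\otimes Y\oplus Y\otimes X$. This kernel is the graph of the braiding, which is also the image of $1-c$ there, so $\Delta\otimes Z^{\otimes(n-2)}$ maps to zero in $S^nZ$. For a word $w$ of length $n-2$ with $k-2$ letters $X$, a permutation of the last $n-2$ factors carries $K_X\otimes w$ to $K_X\otimes X^{\otimes(k-2)}\otimes Y^{\otimes(n-k)}$, whose image is $\overline K{}^k_X\otimes S^{n-k}Y$. Exchanging the roles of $X$ and $Y$, the summand $K_Y$ contributes the $S^kX\otimes\overline K{}^{n-k}_Y$. By exactness of $\otimes$, the quotient of $S^kX\otimes S^{n-k}Y$ by these two subobjects is $\wedge^kX\otimes\wedge^{n-k}Y$.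

The generating series multiply, which gives additivity. Finally $S^j\mathbf 1=\mathbf 1$ for all $j$, and $\wedge^j\mathbf 1=0$ for $j\ge2$ because $c_{\mathbf 1,\mathbf 1}=1$; the series are $(1-z)^{-1}$ and $1+z$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:B}(a)}

Here $\mathcal C$ is arbitrary, not necessarily finite. Let $M=X^{\otimes i}$. After dualizing, it suffices by \eqref{eq:duals} to show that $[S^iX]=[\Gamma^iX]$ and $\wedge^iX\cong(\wedge^iX^*)^*$. For $i\le1$ there is nothing to prove. If $p>2$ and $i<p$, the norm $(\operatorname{sgn}^b\otimes M)_{S_i}\to(\operatorname{sgn}^b\otimes M)^{S_i}$ is invertible, the inverse being $1/i!$ times the composite of inclusion and projection; take $b=0,1$. Let $p=2$.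

\emph{Degree $2$.} The objects $S^2X$ and $\Gamma^2X$ are the cokernel and the kernel of $1-c$, so their classes agree, and $\wedge^2X=M/\ker(1-c)\cong\operatorname{im}(1-c)=(\wedge^2X^*)^*$.

\emph{Degree $3$.} Let $r$ be a $3$-cycle and $e=1+r+r^2\in\mathbf kS_3$. It is central and $e^2=3e=e$, so $M=eM\oplus(1-e)M$. On $eM$ the element $r$ acts trivially, so all transpositions act by one involution $\sigma$. The algebra $\mathbf kS_3(1-e)$ is $4$-dimensional and maps onto $\operatorname{End}(\rho)$, where $\rho$ is the $2$-dimensional simple module of Section~\ref{sec:two}; so it is $\operatorname{Mat}_2(\mathbf k)$, and $(1-e)M\cong\rho\otimes M'$ for an object $M'$ with trivial action. Since $\rho_{S_3}=\rho^{S_3}=0$, the objects $S^3X$ and $\Gamma^3X$ are the cokernel and the kernel of $1-\sigma$ on $eM$, and their classes agree. On $\rho$ each $1-s_j$ is nonzero of square zero, so its kernel and image are the same line $\ell_j$, and $\ell_1\ne\ell_2$ because $\rho^{S_3}=0$. Hence $\sum_j\ker(1-s_j)$ contains $(\ell_1+\ell_2)\otimes M'=(1-e)M$, while $\bigcap_j\operatorname{im}(1-s_j)$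 has component $(\ell_1\cap\ell_2)\otimes M'=0$ there. Therefore $\wedge^3X=eM/\ker(1-\sigma)\cong\operatorname{im}(1-\sigma)=(\wedge^3X^*)^*$.

Consequently $\dim S^iX=\dim S^iX^*$ and $\dim\wedge^iX=\dim\wedge^iX^*$ for $i<q$. By \eqref{eq:coef} with $i=p^k<q$, the digits of $-\operatorname{Dim}_+$ and of $\operatorname{Dim}_-$ in the places $p^k<q$ are the same for $X$ and $X^*$. These digits determine a $p$-adic integer modulo $q$. \qed

\subsection{Proof of Theorem~\ref{thm:B}(b) and (c)}

Let $t=\operatorname{Dim}_+E$, $t'=\operatorname{Dim}_+E^*$ and $\delta=t-t'$. By part (a), $\delta\in q\mathbb Z_p$. Since $\dim S^qE\ne\dim S^qE^*$, the digits of $-t$ and $-t'$ in the place $q$ differ, so $\delta\notin pq\mathbb Z_p$. Thus $\delta/q$ is a unit and $\mathbb Z\delta$ is dense in $q\mathbb Z_p$. By \eqref{eq:odd} and \eqref{eq:coef}, $\operatorname{Dim}_-E_-=-t$ and $\operatorname{Dim}_-E_-^*=-t'$.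

(c) By Lemma~\ref{lem:additive}, the objects $E^{\oplus m}$ and $(E^*)^{\oplus m}$, $m\ge0$, realize all integer multiples of $\delta$ as values of $\operatorname{Dim}_+X-\operatorname{Dim}_+X^*$, and all values lie in $q\mathbb Z_p$ by (a). For $\operatorname{Dim}_-$ use $E_-$ in place of $E$.

(b) Fix $i\ge q$ and let $f(u)=\binom ui$. A single object need not detect the difference in degree $i$, since $f(-t)=f(-t')$ is possible; adding copies of $\mathbf 1$ lets us test $f$ at a dense set of points. For $X_m=E\oplus\mathbf 1^{\oplus m}$ and $Y_m=E_-\oplus\mathbf 1^{\oplus m}$, Lemma~\ref{lem:additive} and \eqref{eq:coef} give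
\[\dim S^iX_m=(-1)^if(-t'-m-\delta),\qquad\dim S^iX_m^*=(-1)^if(-t'-m),\]
\[\dim\wedge^iY_m=f(-t'+m-\delta),\qquad\dim\wedge^iY_m^*=f(-t'+m).\]
Suppose that $\dim S^iX_m=\dim S^iX_m^*$ for all $m\ge0$, or that $\dim\wedge^iY_m=\dim\wedge^iY_m^*$ for all $m\ge0$. Then $f(u-\delta)=f(u)$ for $u$ in a dense subset of $\mathbb Z_p$, hence for all $u$, since $f$ is locally constant. So $f$ is invariant under $\mathbb Z\delta$ and under its closure $q\mathbb Z_p$. Let $i_kp^k$ be the leading term of the base-$p$ expansion of $i$. As $i\ge q$ and $q$ is a power of $p$, we have $q\mid p^k$. Then $u=i-i_kp^k$ satisfies $0\le u<i$ and $u\equiv i\pmod q$, while $f(u)=0$ and $f(i)=1$. This contradiction proves (b). \qed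

\begin{thebibliography}{CEO}

\bibitem[BEO]{BEO}
Benson, Etingof, Ostrik,
\emph{New incompressible symmetric tensor categories in positive characteristic},
Duke, 2023.

\bibitem[CEO]{CEO}
Coulembier, Etingof, Ostrik,
\emph{On Frobenius exact symmetric tensor categories},
Ann. of Math., 2023.

\bibitem[EHO]{EHO}
Pavel Etingof, Nate Harman, Victor Ostrik,
\emph{$p$-adic dimensions in symmetric tensor categories in characteristic $p$},
arXiv:1510.04339 (2015).

\end{thebibliography}
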